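\title{Small values and limit points of the ZL-amenability constant of finite groups}

\begin{abstract}
The ZL-amenability constant $\operatorname{AM}_{\mathrm Z}(G)$ of a finite group $G$ is the $\ell^1$-norm of $\sum_p p\otimes p$, where $p$ runs over the minimal idempotents of the center of the complex group algebra. We prove that $\operatorname{AM}_{\mathrm Z}(G)<77/32$ if and only if $|G'|\le 3$, and we list all values up to $77/32$. It follows that the set of values is not closed, because $2$ is a limit of values but not a value, and that the set has non-isolated points, the least of which is $7/3=\operatorname{AM}_{\mathrm Z}(S_3)$.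
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a finite group, $\mathbb CG$ its complex group algebra and $\operatorname{Irr}(G)$ the set of its irreducible complex characters. The center $\mathrm Z\mathbb CG$ is the direct sum of the lines $\mathbb Cp$ spanned by its minimal idempotents, and these are
\[
p_\chi=\frac{\chi(1)}{|G|}\sum_{g\in G}\chi(g^{-1})\,g\qquad(\chi\in\operatorname{Irr}(G)).
\]
Put
\[
\Delta_{\mathrm Z}(G)=\sum_{\chi}p_\chi\otimes p_\chi\in\mathrm Z\mathbb CG\otimes\mathrm Z\mathbb CG\subseteq\mathbb CG\otimes\mathbb CG=\mathbb C(G\times G).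
\]
The \emph{ZL-amenability constant} of $G$ is $\operatorname{AM}_{\mathrm Z}(G)=\|\Delta_{\mathrm Z}(G)\|_1$, where $\|\sum_x a_xx\|_1=\sum_x|a_x|$ is the $\ell^1$-norm on $\mathbb C(G\times G)$. We study the set of all values,
\[
\mathcal{ZL}=\{\operatorname{AM}_{\mathrm Z}(G): G\text{ a finite group}\}\subseteq\mathbb R .
\]

The element $\Delta_{\mathrm Z}(G)$ is canonical. An element $\Delta=\sum_{p,p'}c_{p,p'}\,p\otimes p'$ satisfies $(a\otimes1)\Delta=(1\otimes a)\Delta$ for all central $a$ exactly when $c_{p,p'}=0$ for $p\ne p'$, and multiplication then sends it to $1=\sum_pp$ exactly when every $c_{p,p}$ equals $1$. As an algebra the center remembers only the number of conjugacy classes; the norm of $\Delta_{\mathrm Z}(G)$ sees how the idempotents sit relative to the group elements. The coefficient of $g^{-1}\otimes h$ in $\Delta_{\mathrm Z}(G)$ is $|G|^{-2}\sum_\chi\chi(1)^2\chi(g)\chi(h^{-1})$, and $\chi(h^{-1})=\overline{\chi(h)}$, so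
\begin{equation}\label{eq:am}
\operatorname{AM}_{\mathrm Z}(G)=\frac1{|G|^2}\sum_{g,h\in G}|a(g,h)|,\qquad a(g,h)=\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)^2\chi(g)\overline{\chi(h)} .
\end{equation}
Without the weights $\chi(1)^2$ the sum defining $a(g,h)$ would be the column orthogonality relation: it would equal $|C_G(g)|$ for conjugate $g,h$ and $0$ otherwise, and the right side of \eqref{eq:am} would be $1$. Thus abelian groups have constant $1$, and $\operatorname{AM}_{\mathrm Z}(G)$ measures how much the character degrees distort column orthogonality.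

It is known that $\operatorname{AM}_{\mathrm Z}(G)\ge1$ with equality if and only if $G$ is abelian, that $\operatorname{AM}_{\mathrm Z}(G)\ge7/4$ for nonabelian $G$, with equality attained, and that $\mathcal{ZL}$ contains strictly increasing convergent sequences. The gap above $1$ and the convergent sequences lead to the following question, which comes from Choi's paper \cite{Choi}.

\medskip
\noindent\textbf{Question.} Is $\mathcal{ZL}$ closed in $\mathbb R$? If not, does it contain non-isolated points, that is, points of $\mathcal{ZL}$ that are limits of sequences of other points of $\mathcal{ZL}$?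
\medskip

One family of groups shows where to look. The Heisenberg group of order $q^{2n+1}$ over the field $\mathbb F_q$ has constant $1+2(1-\frac1q)(1-q^{-2n})$ (Corollary~\ref{cor:heis} and Example~\ref{ex:heis}). For $q=2$ these numbers increase to $2$, and for $q=3$ they increase to $7/3$. A short computation (Example~\ref{ex:s3}) gives $\operatorname{AM}_{\mathrm Z}(S_3)=7/3$, so the second limit is a value, attained by a group whose derived subgroup $G'$ has order $3$ but is not central. The first limit has no such candidate, since a normal subgroup of order $2$ is always central. This suggests that $2$ is not a value. Examples cannot prove it: one needs a lower bound for all groups with larger derived subgroup. The natural guess for the sharp bound is the next member of the family, $q=4$ and $n=1$, which has constant $77/32$. The guess is correct.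

\begin{theorem}\label{thm:main}
Let $G$ be a finite group.
\begin{enumerate}
\item[(1)] If $|G'|=1$, then $\operatorname{AM}_{\mathrm Z}(G)=1$. If $|G'|=2$, then $\operatorname{AM}_{\mathrm Z}(G)=2-4^{-n}$, where $|G:Z(G)|=4^n$, $n\ge1$. If $|G'|=3$ and $G'\le Z(G)$, then $\operatorname{AM}_{\mathrm Z}(G)=\frac73-\frac43\,9^{-n}$, where $|G:Z(G)|=9^n$, $n\ge1$. If $|G'|=3$ and $G'\not\le Z(G)$, then $\operatorname{AM}_{\mathrm Z}(G)=\frac73$. All $n\ge1$ occur.
\item[(2)] If $|G'|\ge4$, then $\operatorname{AM}_{\mathrm Z}(G)\ge\frac{77}{32}$, and the value $\frac{77}{32}$ is attained.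
\end{enumerate}
Since $\frac73<\frac{77}{32}$, we have $\operatorname{AM}_{\mathrm Z}(G)<\frac{77}{32}$ if and only if $|G'|\le3$, and
\[
\mathcal{ZL}\cap\bigl[1,\tfrac{77}{32}\bigr]=\{1\}\cup\{2-4^{-n}\}_{n\ge1}\cup\{\tfrac73-\tfrac43\,9^{-n}\}_{n\ge1}\cup\{\tfrac73,\tfrac{77}{32}\}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
The set $\mathcal{ZL}$ is not closed, and it contains non-isolated points. More precisely:
\begin{enumerate}
\item[(i)] $2\in\overline{\mathcal{ZL}}\setminus\mathcal{ZL}$; it is the least limit point of $\mathcal{ZL}$, and the only point of $\overline{\mathcal{ZL}}\setminus\mathcal{ZL}$ below $77/32$.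
\item[(ii)] $7/3=\operatorname{AM}_{\mathrm Z}(S_3)$ is the limit of the strictly increasing sequence $\frac73-\frac43\,9^{-n}$ $(n\ge1)$ in $\mathcal{ZL}$; it is the least non-isolated point of $\mathcal{ZL}$, and the only one below $77/32$.
\item[(iii)] $\frac73v$ is non-isolated in $\mathcal{ZL}$ for every $v\in\mathcal{ZL}$. Put $S^{(0)}=\mathcal{ZL}$ and let $S^{(k+1)}$ be the set of points of $S^{(k)}$ that are non-isolated in $S^{(k)}$; then $(7/3)^k\in S^{(k)}$ for all $k$.
\end{enumerate}
\end{corollary}

The known facts quoted before the Question are not used below; all three can be read off from Theorem~\ref{thm:main}.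

The proof replaces $\operatorname{AM}_{\mathrm Z}(G)$ by a quantity $X_G$ without absolute values that satisfies $\operatorname{AM}_{\mathrm Z}(G)\ge1+2X_G$, with equality when all nonlinear characters have the same degree (Section~\ref{sec:X}). The bound $77/32$ corresponds to $X_G\ge45/64$. The constant $\operatorname{AM}_{\mathrm Z}$ does not increase under quotients, so in a minimal counterexample to part (2) every proper quotient has derived subgroup of order at most $3$. Such a group either has only large conjugacy classes or has an abelian derived subgroup of order $4$, $6$, $9$ or a prime (Section~\ref{sec:min}). Sections~\ref{sec:class2}--\ref{sec:centerless} bound $X_G$ in these situations: $G'$ central, $G'$ meeting the center, and trivial center. Part (1) is proved along the way, in Sections~\ref{sec:class2} and~\ref{sec:three}, and the corollary in Section~\ref{sec:limits}.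

\section{Removing the absolute values}\label{sec:X}

\subsection{Notation and standard facts}

All groups are finite. We write $x^g=g^{-1}xg$ and $[x,g]=x^{-1}x^g$, so that
\[
x^g=x[x,g],\qquad [xy,g]=[x,g]^y[y,g],\qquad [x,gh]=[x,h]\,[x,g]^h .
\]
Hence, if $G'\le Z(G)$, the commutator is a homomorphism in each variable; and if $C$ is an abelian normal subgroup, then $c\mapsto[c,g]$ is a homomorphism $C\to C\cap G'$ with kernel $C_C(g)$. We write $g\sim h$ for conjugacy, $\kappa(g)=|G:C_G(g)|$ for the size of the class of $g$, and $\bar\kappa=|G|^{-1}\sum_g\kappa(g)$ for its average over the elements of $G$. The class of $g$ lies in $gG'$, so $\kappa(g)\le|G'|$. A character is \emph{linear} if it has degree $1$. For class functions on $H$ put $\langle\alpha,\beta\rangle_H=|H|^{-1}\sum_{h\in H}\alpha(h)\overline{\beta(h)}$. We use the following facts.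

\begin{enumerate}
\item[(F1)] \emph{Orthogonality.} The irreducible characters are orthonormal, $\sum_\chi\chi(1)^2=|G|$, and $\sum_\chi\chi(g)\overline{\chi(h)}$ equals $|C_G(g)|$ if $g\sim h$ and $0$ otherwise.
\item[(F2)] \emph{Quotients.} For $L\trianglelefteq G$, the set $\operatorname{Irr}(G/L)$ is identified with $\{\chi\in\operatorname{Irr}(G):L\le\ker\chi\}$. The linear characters are those of $G/G'$, so $\sum_{\lambda\text{ linear}}\lambda(x)$ is $|G:G'|$ for $x\in G'$ and $0$ otherwise.
\item[(F3)] \emph{Scalars.} Let $\rho$ afford $\chi\in\operatorname{Irr}(G)$. If $\rho(g)$ commutes with $\rho(G)$, then $\rho(g)$ is a scalar by Schur's lemma, and $|\chi(g)|=\chi(1)$. If $A\le Z(G)$, there is $\lambda\in\operatorname{Irr}(A)$ with $\rho(z)=\lambda(z)I$ on $A$; we say that $\chi$ \emph{lies over} $\lambda$. If moreover $[g,x]\in A$ and $\lambda([g,x])\ne1$ for some $x$, then $\chi(g)=0$, because $\chi(g)=\chi(g^x)=\chi(g[g,x])=\lambda([g,x])\chi(g)$.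
\item[(F4)] \emph{Frobenius reciprocity.} For $H\le G$ and $\theta\in\operatorname{Irr}(H)$, the multiplicity of $\chi$ in the induced character $\theta^G$ is that of $\theta$ in the restriction $\chi_H$. In particular $\chi(1)\le|G:A|$ for every abelian subgroup $A$, since $\chi$ is a constituent of $\lambda^G$ for some linear $\lambda$.
\end{enumerate}

\subsection{Products and quotients}

\begin{lemma}\label{lem:prod}
We have $\operatorname{AM}_{\mathrm Z}(G\times H)=\operatorname{AM}_{\mathrm Z}(G)\operatorname{AM}_{\mathrm Z}(H)$, and $\operatorname{AM}_{\mathrm Z}(G/L)\le\operatorname{AM}_{\mathrm Z}(G)$ for $L\trianglelefteq G$.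
\end{lemma}

\begin{proof}
The irreducible characters of $G\times H$ are the products $\chi\times\psi$, so $a_{G\times H}((g,h),(g',h'))=a_G(g,g')\,a_H(h,h')$, and the first claim follows from \eqref{eq:am}.

Let $\pi:\mathbb CG\to\mathbb C(G/L)$ be the natural map. The coefficient of $gL$ in $\pi(p_\chi)$ is $\frac{\chi(1)}{|G|}\sum_{l\in L}\chi(l^{-1}g^{-1})$. If $L\le\ker\chi$, this is $\frac{\chi(1)}{|G/L|}\chi(g^{-1})$, so $\pi(p_\chi)$ is the idempotent of $G/L$ belonging to $\chi$. Otherwise the vectors fixed by $L$ form a proper submodule, hence vanish; then $\sum_{l\in L}l$ acts as $0$ and $\pi(p_\chi)=0$. So $\pi\otimes\pi$ sends $\Delta_{\mathrm Z}(G)$ to $\Delta_{\mathrm Z}(G/L)$. It maps group elements to group elements and therefore does not increase the $\ell^1$-norm.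
\end{proof}

\subsection{The smallest nonabelian group}

\begin{example}\label{ex:s3}
Let $G=S_3$, with classes represented by $1$, a $3$-cycle $\sigma$ and a transposition $\tau$, of sizes $1,2,3$. The characters take the values $(1,1,1)$, $(1,1,-1)$ and $(2,-1,0)$. For instance $a(1,\sigma)=1+1+4\cdot2\cdot(-1)=-6$, and the full table of $a(g,h)$ is
\[
\begin{array}{c|rrr}
 & h\sim1 & h\sim\sigma & h\sim\tau\\ \hline
g=1 & 18 & -6 & 0\\
g=\sigma & -6 & 6 & 0\\
g=\tau & 0 & 0 & 2
\end{array}
\]
Counting each column with its class size, every row sums to $6=|G|$: $18-12$, $-6+12$ and $6$. The sums of absolute values are $30$, $18$ and $6$, so $\operatorname{AM}_{\mathrm Z}(S_3)=(30+2\cdot18+3\cdot6)/36=7/3$.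
\end{example}

Two features of the table are general: each row sums to $|G|$, and the diagonal entries are positive and contribute at least $|G|$. The excess must be canceled by the rest of the row, so it is counted at least twice in the sum of absolute values. In $S_3$ it is counted exactly twice, because no off-diagonal entry is positive. This leads to the basic inequality.

\subsection{The quantity $X_G$}

Put
\[
M(g)=M_G(g)=\frac{\kappa(g)}{|G|}\sum_\chi\chi(1)^2|\chi(g)|^2,\qquad X=X_G=\frac1{|G|}\sum_{g\in G}\bigl(M(g)-1\bigr).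
\]
Since $\sum_\chi|\chi(g)|^2=|G|/\kappa(g)$, the number $M(g)$ is the average of the squares $\chi(1)^2$ with weights $|\chi(g)|^2$. Hence $M\ge1$, and
\begin{equation}\label{eq:Xchar}
X=\frac1{|G|^2}\sum_\chi\bigl(\chi(1)^2-1\bigr)\sum_g\kappa(g)|\chi(g)|^2 .
\end{equation}
All terms in \eqref{eq:Xchar} are nonnegative, so any of them may be discarded in a lower bound. In Example~\ref{ex:s3}, $M$ takes the values $3,2,1$ and $X=\frac23$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] $\operatorname{AM}_{\mathrm Z}(G)\ge1+2X_G$, with equality if all nonlinear irreducible characters have the same degree.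
\item[(b)] If all nonlinear irreducible characters have degree at least $m$, then $M(g)-1\ge(m^2-1)\bigl(1-\kappa(g)/|G'|\bigr)$, with equality if all have degree $m$. In particular, for every $G$,
\begin{equation}\label{eq:kappa}
X\ge3\bigl(1-\bar\kappa/|G'|\bigr).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $g$. Since $\sum_h\overline{\chi(h)}=0$ for $\chi\ne1$, we have $\sum_ha(g,h)=|G|$. The terms with $h\sim g$ are nonnegative and sum to $|G|M(g)$, so the remaining terms sum to $|G|(1-M(g))\le0$. Therefore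
\[
\sum_h|a(g,h)|\ge|G|M(g)+|G|\bigl(M(g)-1\bigr)=|G|\bigl(2M(g)-1\bigr),
\]
with equality if $a(g,h)\le0$ for all $h\not\sim g$. Averaging over $g$ gives the inequality. Suppose that all nonlinear degrees equal $m$ and $h\not\sim g$. By (F1), the sum of $\chi(g)\overline{\chi(h)}$ over nonlinear $\chi$ is minus the sum over linear characters, so $a(g,h)=-(m^2-1)\sum_{\lambda\text{ linear}}\lambda(gh^{-1})$, which is $\le0$ by (F2).

(b) Linear characters have $|\lambda(g)|=1$, so $\sum_{\chi\text{ nonlinear}}|\chi(g)|^2=|G|/\kappa(g)-|G:G'|$. Insert this in $M(g)-1=\frac{\kappa(g)}{|G|}\sum_{\chi\text{ nonlinear}}(\chi(1)^2-1)|\chi(g)|^2$. For \eqref{eq:kappa} take $m=2$ and average.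
\end{proof}

An abelian group has $X=0$ and no nonlinear characters, so its constant is $1$. Since $1+2\cdot\frac{45}{64}=\frac{77}{32}$, the inequality $X_G\ge\frac{45}{64}$ implies $\operatorname{AM}_{\mathrm Z}(G)\ge\frac{77}{32}$.

The bound \eqref{eq:kappa} needs only class sizes, and it is strong when many classes are much smaller than $|G'|$. It is weak when almost every class is a full coset of $G'$. By the proof of (b), the nonlinear characters vanish on such classes; they then live on few elements and must have large degree, and $X$ is large for that reason instead. The next section treats the model case of this phenomenon.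

\section{Groups with central derived subgroup}\label{sec:class2}

Let $G'\le Z(G)$. Every irreducible character lies over some $\lambda\in\operatorname{Irr}(G')$, and by (F3) the modulus of its values is governed by the form $(g,x)\mapsto\lambda([g,x])$, which is a homomorphism in each variable. We therefore introduce its radical and the index of the radical,
\[
Z_\lambda=\{g\in G:\lambda([g,x])=1\text{ for all }x\in G\}\ge Z(G),\qquad D_\lambda=|G:Z_\lambda|,
\]
and, for $g\in G$, the subgroup $[g,G]=\{[g,x]:x\in G\}$ of $G'$ and the subgroup $\Lambda_g=\{\lambda:g\in Z_\lambda\}$ of the dual group $\operatorname{Irr}(G')$, which consists of the $\lambda$ trivial on $[g,G]$.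

\begin{lemma}\label{lem:class2}
Let $G'\le Z(G)$.
\begin{enumerate}
\item[(a)] If $\chi\in\operatorname{Irr}(G)$ lies over $\lambda$, then $\chi$ vanishes off $Z_\lambda$, $|\chi|=\chi(1)$ on $Z_\lambda$, and $\chi(1)^2=D_\lambda$.
\item[(b)] $M(g)$ is the unweighted average of $D_\lambda$ over $\lambda\in\Lambda_g$.
\item[(c)] If $|G'|$ is a power of a prime $p$, then $|G:Z(G)|$ is a power of $p$, every $D_\lambda$ is a power of $p^2$, and $D_\lambda\ge p^2$ for $\lambda\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vanishing is the last part of (F3). If $g\in Z_\lambda$, then $\rho([g,x])=\lambda([g,x])I=I$ for all $x$, so $\rho(g)$ commutes with $\rho(G)$ and $|\chi(g)|=\chi(1)$. Now $|G|=\sum_g|\chi(g)|^2=|Z_\lambda|\chi(1)^2$.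

(b) By (F4), $\lambda^G=\sum\chi(1)\chi$ over the $\chi$ that lie over $\lambda$; comparing degrees, $\sum\chi(1)^2=|G:G'|$ for these $\chi$. By (a), the characters over $\lambda$ have total weight $\sum|\chi(g)|^2=|G:G'|$ if $\lambda\in\Lambda_g$ and $0$ otherwise. So all $\lambda\in\Lambda_g$ carry the same weight in the average $M(g)$.

(c) We have $[g^{|G'|},x]=[g,x]^{|G'|}=1$, so $G/Z(G)$ is a $p$-group and $D_\lambda$ is a power of $p$. It is a square by (a), as some $\chi$ lies over $\lambda$. If $D_\lambda=1$, then $\lambda$ is trivial on all commutators, so $\lambda=1$.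
\end{proof}

\begin{corollary}\label{cor:heis}
Let $G$ be nonabelian with $G'\le Z(G)$, and suppose that $[g,G]=G'$ for all $g\notin Z(G)$. Put $q=|G'|$ and $D=|G:Z(G)|$. Then all nonlinear irreducible characters have $\chi(1)^2=D$; off $Z(G)$ we have $\kappa=q$ and $M=1$; on $Z(G)$ we have $M=1+(1-\frac1q)(D-1)$; and
\[
X=\Bigl(1-\frac1q\Bigr)\Bigl(1-\frac1D\Bigr),\qquad\operatorname{AM}_{\mathrm Z}(G)=1+2X .
\]
The hypothesis holds whenever $G'$ is central of prime order $p$, and then $D=p^{2n}$ with $n\ge1$.
\end{corollary}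

\begin{proof}
If $g\notin Z(G)$, the class of $g$ is $g[g,G]=gG'$, and $\Lambda_g=\{1\}$. So $Z_\lambda=Z(G)$ and $D_\lambda=D$ for all $\lambda\ne1$, while $D_1=1$. The nonlinear characters are those over some $\lambda\ne1$. The values of $M$ follow from Lemma~\ref{lem:class2}(b), since $\Lambda_g=\operatorname{Irr}(G')$ for central $g$. The center is a proportion $1/D$ of $G$, which gives $X$, and Lemma~\ref{lem:X}(a) gives the constant. If $|G'|=p$ and $g\notin Z(G)$, then $[g,G]$ is a nontrivial subgroup of $G'$, so it is $G'$; the form of $D$ comes from Lemma~\ref{lem:class2}(c).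
\end{proof}

\begin{example}\label{ex:heis}
The Heisenberg group $H_n(\mathbb F_q)$ is $\mathbb F_q^n\times\mathbb F_q^n\times\mathbb F_q$ with the product
\[
(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+x\cdot y'),
\]
which is the multiplication of the unitriangular block matrices with first row $(1,x,z)$, last column $(z,y,1)$ and identity block in the middle. From $gg'=g'g[g,g']$ we get $[g,g']=(0,0,x\cdot y'-x'\cdot y)$. For $(x,y)\ne0$ the map $(x',y')\mapsto x\cdot y'-x'\cdot y$ is a nonzero linear form, hence onto $\mathbb F_q$. So $Z(G)=G'=\{(0,0,z)\}$, the hypothesis of Corollary~\ref{cor:heis} holds, $|G'|=q$ and $D=q^{2n}$. For $H_1(\mathbb F_4)$, of order $64$, we get $X=\frac34\cdot\frac{15}{16}=\frac{45}{64}$ and $\operatorname{AM}_{\mathrm Z}=\frac{77}{32}$; this is the group that attains the bound in Theorem~\ref{thm:main}(2).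
\end{example}

A normal subgroup of order $2$ is central. Hence Corollary~\ref{cor:heis} with $p=2$ and $p=3$ gives the values $1+(1-4^{-n})$ and $1+\frac43(1-9^{-n})$ in Theorem~\ref{thm:main}(1), and the groups $H_n(\mathbb F_2)$ and $H_n(\mathbb F_3)$ realize every $n$.

When $|G'|=p^2$ the subgroups $Z_\lambda$ may differ from one another, and $X$ depends on several indices. The next proposition shows that no configuration does better than $H_1(\mathbb F_4)$.

\begin{proposition}\label{prop:B}
Let $p\in\{2,3\}$, $|G'|=p^2$ and $G'\le Z(G)$. Then $X_G\ge\frac{45}{64}$.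
\end{proposition}

\begin{proof}
The group $Z_\lambda$ depends only on $\ker\lambda$, hence only on the cyclic group generated by $\lambda$. Put $W=|G:Z(G)|$, a power of $p$.

\emph{Case $G'\cong C_p\times C_p$.} The dual group has $p+1$ subgroups $\Lambda_0,\dots,\Lambda_p$ of order $p$. Let $Z_i$ and $D_i$ be the common values of $Z_\lambda$ and $D_\lambda$ for $1\ne\lambda\in\Lambda_i$; then $p^2\le D_i\le W$. If $W=p^2$, then $G=\langle a,b\rangle Z(G)$ for some $a,b$, and every commutator is a power of $[a,b]$, so $G'$ is cyclic, which is false. Thus $W\ge p^3$.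

The subgroup $\Lambda_g$ is the whole dual group exactly when $[g,G]=1$, that is, when $g\in Z(G)$. So $\Lambda_g=\Lambda_i$ for $g\in Z_i\setminus Z(G)$, these $p+1$ sets are disjoint, and $\Lambda_g=\{1\}$ for all other noncentral $g$. By Lemma~\ref{lem:class2}(b),
\[
X=\sum_{i=0}^p\Bigl[\frac1W\cdot\frac{(p-1)(D_i-1)}{p^2}+\Bigl(\frac1{D_i}-\frac1W\Bigr)\frac{(p-1)(D_i-1)}p\Bigr]=\Bigl(1-\frac1p\Bigr)\sum_{i=0}^ph(D_i),
\]
where $h(D)=(D-1)\bigl(\frac1D-\frac cW\bigr)$ and $c=1-\frac1p$. The function $h$ is the sum of $-1/D$ and an affine function, so it is concave for $D>0$, and on an interval it is bounded below by the smaller endpoint value. Also $h(W)=\frac1p(1-\frac1W)$.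

Let $p=2$, so $W\ge8$. Then $h(4)=3(\frac14-\frac1{2W})$ and $h(W/2)=(\frac W2-1)\frac3{2W}$ both equal $\frac34-\frac3{2W}$, and this exceeds $h(W)=\frac12-\frac1{2W}$ because $W>4$. So $h(D_i)\ge h(W)$ for all $i$. If all $D_i$ equal $W$, then $W$ is a power of $4$, so $W\ge16$ and $X=\frac34(1-\frac1W)\ge\frac{45}{64}$. Otherwise some $D_i$ lies in $[4,W/2]$, and
\[
X\ge\frac12\Bigl[\Bigl(1-\frac1W\Bigr)+\frac34-\frac3{2W}\Bigr]=\frac78-\frac5{4W}\ge\frac{23}{32}>\frac{45}{64}.
\]

Let $p=3$, so $W\ge27$. Then $h(W)\ge\frac{26}{81}$ and $h(9)=8(\frac19-\frac2{3W})\ge\frac{56}{81}$, so $X\ge\frac23\cdot4\cdot\frac{26}{81}=\frac{208}{243}>\frac{45}{64}$.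

\emph{Case $G'\cong C_{p^2}$.} Let $\lambda$ generate the dual group. The $p^2-p$ generators are faithful, so they have $Z_\lambda=Z(G)$ and $D_\lambda=W$. The $p-1$ characters of order $p$ share the index $D_2=D_{\lambda^p}\ge p^2$. Some commutator $[a,b]$ generates $G'$, since otherwise all commutators lie in the subgroup of order $p$. Then $\lambda^p([a^p,x])=\lambda([a,x])^{p^2}=1$ for all $x$, while $[a^p,b]=[a,b]^p\ne1$. So $a^p\in Z_{\lambda^p}\setminus Z(G)$ and $W>D_2$. Both are powers of $p^2$, hence $W\ge p^2D_2\ge p^4$. On $Z_{\lambda^p}\setminus Z(G)$ the group $\Lambda_g$ is generated by $\lambda^p$, and off $Z_{\lambda^p}$ it is trivial. Thus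
\[
X=\frac1W\cdot\frac{(p^2-p)(W-1)+(p-1)(D_2-1)}{p^2}+\Bigl(\frac1{D_2}-\frac1W\Bigr)\Bigl(1-\frac1p\Bigr)(D_2-1).
\]
The first term is at least $(1-\frac1p)(1-\frac1W)\ge(1-\frac1p)(1-p^{-4})$. In the second, $\frac1{D_2}-\frac1W\ge\frac1{D_2}(1-p^{-2})$ and $\frac{D_2-1}{D_2}\ge1-p^{-2}$. So $X\ge(1-\frac1p)[(1-p^{-4})+(1-p^{-2})^2]$, which is $\frac12\cdot\frac{24}{16}=\frac34$ for $p=2$ and $\frac23\cdot\frac{144}{81}>1$ for $p=3$.
\end{proof}

\section{A noncentral derived subgroup of order three}\label{sec:three}

When $G'$ is not central, the subgroup $C_G(G')$ is proper, and the following lemma says that it is close to abelian. It will supply large abelian subgroups, which bound both degrees and class sizes. Recall the three subgroups lemma: if $H,K,L\le G$ satisfy $[[H,K],L]=1$ and $[[K,L],H]=1$, then $[[L,H],K]=1$.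

\begin{lemma}\label{lem:C}
Let $C=C_G(G')$. Then $C'\le G'\cap Z(G)$.
\end{lemma}

\begin{proof}
Both $[[C,G],C]$ and $[[G,C],C]$ lie in $[G',C]=1$. The three subgroups lemma with $H=L=C$ and $K=G$ gives $[[C,C],G]=1$.
\end{proof}

\begin{lemma}\label{lem:three}
Let $|G'|=3$ and $G'\not\le Z(G)$. Then $M\le3$ on $G$, $X=\frac23$ and $\operatorname{AM}_{\mathrm Z}(G)=\frac73$.
\end{lemma}

\begin{proof}
Let $C=C_G(G')$. The group $G/C$ is nontrivial and embeds in $\operatorname{Aut}(G')$, of order $2$, so $|G:C|=2$. By Lemma~\ref{lem:C}, $C'\le G'\cap Z(G)=1$. So $C$ is abelian, and by (F4) all nonlinear irreducible characters have degree $2$. Lemma~\ref{lem:X}(b) gives $M(g)=1+3(1-\kappa(g)/3)=4-\kappa(g)\le3$.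

It remains to find the class sizes. Let $t\in G\setminus C$. The homomorphism $c\mapsto[c,t]$ from $C$ to $G'$ is nontrivial, since $t$ does not centralize $G'\le C$; so it is onto, and $|C_C(t)|=|C|/3$. An element of $C_C(t)$ centralizes $C$ and $t$, so it has $\kappa=1$; the other elements of $C$ have centralizer $C$ and $\kappa=2$. Since $t$ was arbitrary, each $t\notin C$ has $|C_G(t)|=2|C_C(t)|=|G|/3$ and $\kappa(t)=3$. Hence $\bar\kappa=\frac12\bigl(\frac13+\frac43\bigr)+\frac12\cdot3=\frac73$ and $X=4-\frac73-1=\frac23$. Equality holds in Lemma~\ref{lem:X}(a).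
\end{proof}

This completes the proof of Theorem~\ref{thm:main}(1); the group $S_3$ shows that the value $\frac73$ occurs.

\section{Central subgroups of prime order}\label{sec:ext}

Lemma~\ref{lem:prod} compares $G$ with a quotient only through an inequality, and for a quotient with $|(G/N)'|\le3$ that inequality yields at most $\frac73$. To gain the missing amount we need to know what the characters not coming from $G/N$ add to $X$. For $N$ central of prime order there is an exact formula.

Throughout this section $N\le Z(G)$ has prime order $p$, $Q=G/N$, the image of $g$ in $Q$ is $\bar g$, and $\operatorname{Irr}(G\,|\,N)=\{\chi\in\operatorname{Irr}(G):N\not\le\ker\chi\}$. The set $\{z\in N:gz\sim g\}$ is a subgroup of $N$, for $g^x=gz$ and $g^y=gw$ give $g^{xy}=gwz$. It is therefore $1$ or $N$. We call $g$ \emph{unfused} in the first case and write $U$ for the set of unfused elements. Central elements are unfused.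

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(a)] If $g\in U$, then $\kappa(g)=\kappa_Q(\bar g)$ and $\sum_{\chi\in\operatorname{Irr}(G|N)}|\chi(g)|^2=(1-\frac1p)|C_G(g)|$. If $g\notin U$, all $\chi\in\operatorname{Irr}(G\,|\,N)$ vanish at $g$.
\item[(b)] For $g\in U$ let $\delta(g)$ be the average of $\chi(1)^2$ over $\operatorname{Irr}(G\,|\,N)$ with weights $|\chi(g)|^2$. Then
\begin{equation}\label{eq:ext}
X_G=X_Q+\Bigl(1-\frac1p\Bigr)\frac1{|G|}\sum_{g\in U}\bigl(\delta(g)-M_Q(\bar g)\bigr),
\end{equation}
\begin{equation}\label{eq:delta}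
\frac1{|G|}\sum_{g\in U}\delta(g)\ge1 .
\end{equation}
\item[(c)] If $\chi(1)^2=\delta$ for all $\chi\in\operatorname{Irr}(G\,|\,N)$, then
\begin{equation}\label{eq:count}
\frac1{|G|}\sum_{g\in U}\frac1{\kappa(g)}=\frac1\delta .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The class of $g$ maps onto the class of $\bar g$, and all fibers have the size of $\{z\in N:gz\sim g\}$. So $\kappa(g)=\kappa_Q(\bar g)$ and $|C_G(g)|=p|C_Q(\bar g)|$ for $g\in U$, while $\kappa(g)=p\kappa_Q(\bar g)$ and $|C_G(g)|=|C_Q(\bar g)|$ for $g\notin U$. By (F1) for $G$ and for $Q$, the sum of $|\chi(g)|^2$ over $\operatorname{Irr}(G\,|\,N)$ is $|C_G(g)|-|C_Q(\bar g)|$.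

(b) Split the average $M_G(g)$ according to $\operatorname{Irr}(G)=\operatorname{Irr}(Q)\cup\operatorname{Irr}(G\,|\,N)$. By (a), $M_G(g)=M_Q(\bar g)$ for $g\notin U$ and $M_G(g)=\frac1pM_Q(\bar g)+(1-\frac1p)\delta(g)$ for $g\in U$. Since $X_Q=|G|^{-1}\sum_{g\in G}(M_Q(\bar g)-1)$, this gives \eqref{eq:ext}. Next, by (a), by $\kappa\ge1$ and by $\sum_g|\chi(g)|^2=|G|$,
\[
\Bigl(1-\frac1p\Bigr)\sum_{g\in U}\delta(g)=\sum_{g\in G}\frac{\kappa(g)}{|G|}\sum_{\chi\in\operatorname{Irr}(G|N)}\chi(1)^2|\chi(g)|^2\ge\sum_{\chi\in\operatorname{Irr}(G|N)}\chi(1)^2=|G|-|Q|,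
\]
and $|G|-|Q|=(1-\frac1p)|G|$.

(c) We count $\operatorname{Irr}(G\,|\,N)$ twice. It has $(1-\frac1p)|G|/\delta$ elements, by the last equality. By (a) it also has $|G|^{-1}\sum_g\sum_{\chi\in\operatorname{Irr}(G|N)}|\chi(g)|^2=(1-\frac1p)\sum_{g\in U}\kappa(g)^{-1}$ elements.
\end{proof}

Inequality \eqref{eq:delta} expresses the trade-off mentioned after Lemma~\ref{lem:X}: if $U$ is small, then the degrees are large. It suffices when $M_Q$ is smaller than every possible $\delta(g)$.

\begin{proposition}\label{prop:E}
Suppose that $N\le G'$, $|Q'|=3$ and $Q'\not\le Z(Q)$. Then $X_G\ge\frac{19}{24}>\frac{45}{64}$.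
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:three}, $X_Q=\frac23$ and $M_Q\le3$. Since $N\le G'$, no character in $\operatorname{Irr}(G\,|\,N)$ is linear. So $\delta(g)\ge4$ and $\delta(g)-M_Q(\bar g)\ge\delta(g)-3\ge\frac14\delta(g)$ on $U$. By \eqref{eq:ext} and \eqref{eq:delta}, $X_G\ge\frac23+\frac14(1-\frac1p)\ge\frac23+\frac18=\frac{19}{24}$.
\end{proof}

If instead $Q'$ is central in $Q$, then $X_Q$ can be as small as $\frac38$ (for $Q=H_1(\mathbb F_2)$), and a gain of $\frac14(1-\frac1p)$ would not be enough. In that case we determine the degrees in $\operatorname{Irr}(G\,|\,N)$ exactly and use \eqref{eq:count} to measure $U$.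

\begin{proposition}\label{prop:C}
Let $p\in\{2,3\}$, $|G'|=p^2$, $N\le G'$, $[G',G]\le N$ and $G'\not\le Z(G)$. Then $X_G\ge\frac{23}{32}>\frac{45}{64}$.
\end{proposition}

\begin{proof}
\emph{The subgroup $C=C_G(G')$.} We have $N=G'\cap Z(G)$. Fix $x_0\in G'\setminus N$. The map $g\mapsto[x_0,g]$ has values in the central subgroup $N$, so it is a homomorphism. As $G'=\langle x_0\rangle N$, its kernel is $C$, and $C\ne G$. Hence $|G:C|=p$. By Lemma~\ref{lem:C}, $C'\le N$.

\emph{Degrees.} Let $\chi\in\operatorname{Irr}(G\,|\,N)$ lie over $\lambda\in\operatorname{Irr}(N)$; then $\lambda$ is faithful. If $g\notin C$, then $1\ne[g,x_0]\in N$, so $\chi(g)=0$ by (F3). Hence $\langle\chi_C,\chi_C\rangle_C=|G|/|C|=p$. By Clifford's theorem, $\chi_C=e(\theta_1+\dots+\theta_s)$ with distinct $G$-conjugate $\theta_i\in\operatorname{Irr}(C)$. Then $e^2s=p$ forces $e=1$ and $s=p$, so $\chi(1)=p\,\theta_1(1)$, and $\theta_1$ lies over $\lambda$. Put $E=|C:Z(C)|$. If $C'=1$, then $\theta_1(1)^2=1=E$. If $C'=N$, then $\theta_1$ is nonlinear, and Corollary~\ref{cor:heis}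 for $C$ gives $\theta_1(1)^2=E$. So all $\chi\in\operatorname{Irr}(G\,|\,N)$ have $\chi(1)^2=\delta:=p^2E$.

\emph{The quotient.} The group $Q'=G'/N$ is central of order $p$, and $C/N$ is abelian of index $p$. By (F4) the degrees of $Q$ are at most $p$, so Corollary~\ref{cor:heis} applies with $D=p^2$. Let $Y/N=Z(Q)$, so $|G:Y|=p^2$. Then $X_Q=(1-\frac1p)(1-p^{-2})$; for $g\in Y$ we have $\kappa_Q(\bar g)=1$ and $M_Q(\bar g)=\mu:=1+(1-\frac1p)(p^2-1)$; for $g\notin Y$ we have $\kappa_Q(\bar g)=p$ and $M_Q(\bar g)=1$.

\emph{Unfused elements.} By Lemma~\ref{lem:ext}(a), an element of $U\cap Y$ has $\kappa=1$, so $U\cap Y=Z(G)$, and an element of $U\setminus Y$ has $\kappa=p$. Put $u_1=|Z(G)|/|G|$ and $u_2=|U\setminus Y|/|G|$. By \eqref{eq:count}, $u_1+u_2/p=1/\delta$. So $u_2=p/\delta-pu_1$ and $u_1\le1/\delta$. Also $G'\le Y$ and $G'\not\le Z(G)$, so $|Y:Z(G)|\ge2$ and $u_1\le1/(2p^2)$.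

\emph{The estimate.} By \eqref{eq:ext}, and since $u_2(\delta-1)=p-\frac1{pE}-pu_1(\delta-1)$,
\begin{align*}
X_G&=\Bigl(1-\frac1p\Bigr)\bigl\{1-p^{-2}+u_1(\delta-\mu)+u_2(\delta-1)\bigr\}\\
&=\Bigl(1-\frac1p\Bigr)\Bigl\{1-\frac1{p^2}+p-\frac1{pE}-u_1\bigl[(p-1)p^2E+\mu-p\bigr]\Bigr\}.
\end{align*}
For $p=2$ we have $\mu=\frac52$ and $X_G=\frac12\{\frac{11}4-\frac1{2E}-u_1(4E+\frac12)\}$. If $E=1$, the bound $u_1\le\frac18$ gives $X_G\ge\frac12\{\frac94-\frac9{16}\}=\frac{27}{32}$. If $E\ge2$, the bound $u_1\le\frac1{4E}$ gives $X_G\ge\frac12\{\frac74-\frac5{8E}\}\ge\frac{23}{32}$. For $p=3$ we have $\mu=\frac{19}3$ and $X_G=\frac23\{\frac{35}9-\frac1{3E}-u_1(18E+\frac{10}3)\}$. The bounds $u_1\le\frac1{9E}$ and $u_1\le\frac1{18}$ give $18Eu_1\le2$ and $\frac{10}3u_1\le\frac5{27}$, so $X_G\ge\frac23\{\frac{35}9-\frac13-2-\frac5{27}\}=\frac{74}{81}>\frac{23}{32}$.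
\end{proof}

\section{Groups with trivial center}\label{sec:centerless}

The estimates so far assume that $G'$ is small. The next one assumes nothing about $G'$ and covers, for instance, all nonabelian groups without proper nontrivial normal subgroups. It sums \eqref{eq:Xchar} by characters. If the numbers $\chi(1)^2/|G|$ are spread out, each character has much of its norm away from the identity, where $\kappa\ge3$. The obstacle is a single character that carries most of $|G|$; such a character is rational, and integrality takes over.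

\begin{proposition}\label{prop:A}
Let $G\ne1$, and suppose that every conjugacy class other than $\{1\}$ has at least $3$ elements. Then $X_G\ge\frac34$.
\end{proposition}

\begin{proof}
For $\psi\in\operatorname{Irr}(G)$ put $f_\psi=\psi(1)^2/|G|$ and $A_\psi=|G|^{-1}\sum_g\kappa(g)|\psi(g)|^2$. Then $\sum_\psi f_\psi=1$, and $1+X=|G|^{-1}\sum_gM(g)=\sum_\psi f_\psi A_\psi$. The identity contributes $f_\psi$ to $A_\psi$, and $|G|^{-1}\sum_{g\ne1}|\psi(g)|^2=1-f_\psi$. By hypothesis,
\begin{equation}\label{eq:A}
A_\psi\ge f_\psi+3(1-f_\psi)=3-2f_\psi .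
\end{equation}
Let $y=f_\chi$ be the largest of the $f_\psi$. If $y\le\frac12$, then $\sum_\psi f_\psi^2\le y\le\frac12$, and \eqref{eq:A} gives $1+X\ge3-2\sum_\psi f_\psi^2\ge2$.

Let $y>\frac12$. Then $\chi$ is the only irreducible character of its degree. The trivial character has $f=1/|G|\le\frac12$, so $\chi\ne1$ and $y<1$. The values of $\chi$ lie in a cyclotomic field, and applying a Galois automorphism to them gives an irreducible character of the same degree; so $\chi$ is fixed by the Galois group and is rational-valued. For a class $K$ the number $|K|\chi(K)/\chi(1)$ is an algebraic integer (it is the scalar by which the class sum acts), so here it is an integer. Thus $\chi(K)\ne0$ implies $|K|^2\chi(K)^2\ge\chi(1)^2$. Since $\sum_g\chi(g)^2=|G|>\chi(1)^2$, there is such a class $K\ne\{1\}$, and $A_\chi=|G|^{-1}\sum_K|K|^2\chi(K)^2\ge2y$. Use \eqref{eq:A} for $\psi\ne\chi$ together with $\sum_{\psi\ne\chi}f_\psi^2\le(1-y)^2$, and use either $A_\chi\ge2y$ or $A_\chi\ge3-2y$: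
\begin{align*}
1+X&\ge2y^2+3(1-y)-2(1-y)^2=1+y,\\
1+X&\ge y(3-2y)+3(1-y)-2(1-y)^2=1+4y(1-y).
\end{align*}
The first line gives $X\ge\frac34$ for $y\ge\frac34$. The second gives it for $\frac12<y\le\frac34$, where $4y(1-y)$ decreases to $\frac34$.
\end{proof}

The hypothesis cannot be weakened to $Z(G)=1$: the group $S_3$ has $X=\frac23$. But a class of size $2$ in a group with trivial center forces a normal subgroup like the one in $S_3$.

\begin{lemma}\label{lem:two}
Let $Z(G)=1$, and suppose that $G$ has a class of size $2$. Then $G$ has a normal subgroup $N$ of odd prime order with $|G:C_G(N)|=2$.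
\end{lemma}

\begin{proof}
Let $\{c,c'\}$ be the class. The centralizer $C_G(c)$ has index $2$, so it is normal and equals its conjugate $C_G(c')$; in particular $cc'=c'c$. Conjugation fixes or swaps $c$ and $c'$, so $cc'\in Z(G)=1$. Thus every element of $G$ centralizes or inverts $\langle c\rangle$. Let $N\le\langle c\rangle$ have prime order. Then $N\trianglelefteq G$ and $C_G(N)\ge C_G(c)$. Since $N$ is not central, $C_G(N)=C_G(c)$, and $|N|\ne2$.
\end{proof}

\begin{proposition}\label{prop:D}
Let $Z(G)=1$, and let $N\le G'$ be a normal subgroup of $G$ of prime order $p$ with $|G:C_G(N)|=2$. Suppose that either $G'=N$ and $p\ge5$, or $|G'|=9$. Then $X_G\ge\frac{70}{81}>\frac{45}{64}$.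
\end{proposition}

\begin{proof}
Let $C=C_G(G')$. The group $G'$ is abelian, so $G'\le C$ and $G/C$ is abelian. By Lemma~\ref{lem:C} and $Z(G)=1$, the group $C$ is abelian, so $\kappa(g)\le|G:C|$ for $g\in C$.

We first find $|G:C|$. If $G'=N$, it is $2$. Let $|G'|=9$, so $p=3$. Then $|G:C|$ is even because $C\le C_G(N)$, and $G/C$ embeds in the stabilizer of $N$ in $\operatorname{Aut}(G')$. If $G'\cong C_9$, this has order $6$. If $G'\cong C_3^2$, it is the group of invertible upper triangular $2\times2$ matrices over $\mathbb F_3$, which has order $12$ and is nonabelian, since $\operatorname{diag}(1,-1)$ does not commute with the nontrivial unitriangular matrices. So $|G:C|\in\{2,4,6\}$.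

\emph{Index $2$.} Here $\bar\kappa\le\frac12(2+|G'|)$ and $|G'|\ge5$, so \eqref{eq:kappa} gives $X\ge3(\frac12-\frac1{|G'|})\ge\frac9{10}$.

\emph{Index $4$.} Here $G'\cong C_3^2$. The bounds $\kappa\le4$ on $C$ and $\kappa\le9$ elsewhere give only $X\ge\frac5{12}$, so we look more closely at the action. By Maschke's theorem for the group $G/C$, of order prime to $3$, the line $N$ has an invariant complement $N_1$ in $G'$. So $G/C$ embeds in $\operatorname{Aut}(N)\times\operatorname{Aut}(N_1)=\{\pm1\}^2$, and by its order it is all of this group. Let $g$ lie in one of the two cosets that act with mixed signs. Then $g^2\in C$ centralizes $C$, so for $c\in C$ we have $[c,g]^g=(c^g)^{-1}c=[c,g]^{-1}$. The elements of $G'$ inverted by $g$ form a subgroup of order $3$. Hence the homomorphism $c\mapsto[c,g]$ has image of order at most $3$, and $|C_C(g)|\ge|C|/3$. As $C_G(g)$ contains $C_C(g)$ and the coset $gC_C(g)$, we get $|C_G(g)|\ge\frac23|C|=|G|/6$ and $\kappa(g)\le6$. Now $\bar\kappa\le\frac14(4+6+6+9)=\frac{25}4$, and \eqref{eq:kappa} gives $X\ge3\cdot\frac{11}{36}=\frac{11}{12}$.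

\emph{Index $6$.} The crude bounds on $\kappa$ now give only $X\ge\frac16$. We show instead that $|G|=54$ and that $G$ has an irreducible character of degree $6$, which alone makes \eqref{eq:Xchar} large.

The group $G/C$ is cyclic of order $6$. The elements of $C$ of order prime to $3$ form a normal subgroup $O$ of $G$, and $[O,G]\le O\cap G'=1$, so $O\le Z(G)=1$. Thus $C$ is a $3$-group. Let $P/C$ be the subgroup of order $3$ of $G/C$, generated by $uC$. Then $P$ is a normal $3$-subgroup of index $2$. Let $t\in G$ be an involution, so $G=P\langle t\rangle$.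

\emph{The element $t$ inverts $G'$.} A $3$-group acts trivially on a group of order $3$, so $P$ acts trivially on $N$ and on $G'/N$. Hence $P=C_G(N)$, and $t$ inverts $N$. The homomorphism $\varphi(x)=[x,u]$ maps $G'$ into $N$ and is trivial on $N$; it is nontrivial as $u\notin C$. So $\varphi(G')=N$ and $\ker\varphi=N$. Since $u^t\in uC$, the elements $u^t$ and $u$ act alike on $G'$, and
\[
\varphi(x^t)=[x^t,u^t]=\varphi(x)^t=\varphi(x)^{-1}=\varphi(x^{-1}).
\]
So $t$ inverts $G'/N$. If $x\in G'$ is fixed by $t$, then $xN=x^{-1}N$, so $x\in N$, and then $x=x^{-1}$, so $x=1$. For any $x\in G'$ the element $xx^t$ is fixed by $t$, so $x^t=x^{-1}$.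

\emph{The order of $G$.} Let $y\in P$. For $x\in G'$ we have $[x,t]=x^{-2}$, and squaring is a bijection of $G'$, so there is $x\in G'$ with $[y,t]=[x,t]$. This means $y^t=yx^{-1}x^t$, that is, $(yx^{-1})^t=yx^{-1}$. Hence $P=G'C_P(t)$. Since $C_P(t)\cap G'=1$, the group $C_P(t)$ embeds in $G/G'$ and is abelian. So $C\cap C_P(t)$ centralizes $G'$, $C_P(t)$ and $t$, which generate $G$; therefore $C\cap C_P(t)\le Z(G)=1$. If $y\in C$, then $yx^{-1}\in C\cap C_P(t)$ with $x$ as above, so $y\in G'$. Thus $C=G'$ and $|G|=54$.

\emph{The character.} Let $\nu\in\operatorname{Irr}(G')$ be nontrivial on $N$, and $\chi=\nu^G$. On $G'$ we have $\chi(x)=\sum_r\nu(x^r)$, where $r$ runs over a transversal of $G'$. By (F4), $\langle\chi,\chi\rangle_G$ is the number of cosets $rG'$ such that $\nu(x^r)=\nu(x)$ for all $x\in G'$. These cosets form a subgroup of the cyclic group $G/G'$ of order $6$; if nontrivial, it contains $tG'$ or $uG'$. But $\nu(x^t)=\nu(x)^{-1}$, and $\nu\ne\nu^{-1}$ as $\nu$ is nontrivial of odd order; and $\nu(x^u)=\nu(x)\nu(\varphi(x))$,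 where $\nu\circ\varphi\ne1$ as $\varphi(G')=N$. So $\chi$ is irreducible of degree $6$. For each of the two elements $z\in N\setminus\{1\}$ we have $\kappa(z)=2$ and $\chi(z)=3\nu(z)+3\nu(z)^{-1}=-3$, because $\nu(z)$ is a primitive cube root of unity. Keeping in \eqref{eq:Xchar} only $\chi$ and the elements of $N$,
\[
X\ge\frac{35\,(36+2\cdot2\cdot9)}{54^2}=\frac{70}{81}.
\]
This is smaller than $\frac9{10}$ and $\frac{11}{12}$, so the stated bound holds in all cases.
\end{proof}

\section{The minimal counterexample}\label{sec:min}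

We prove the inequality in Theorem~\ref{thm:main}(2); attainment was shown in Example~\ref{ex:heis}. Suppose that it fails, and let $G$ be a group of least order with $|G'|\ge4$ and $\operatorname{AM}_{\mathrm Z}(G)<\frac{77}{32}$. By Lemma~\ref{lem:X}(a),
\begin{equation}\label{eq:small}
X_G<\tfrac{45}{64}.
\end{equation}
The induction is run on $\operatorname{AM}_{\mathrm Z}$, for which we have monotonicity under quotients, and the contradictions come mostly from \eqref{eq:small}.

Let $L$ be a minimal normal subgroup. By Lemma~\ref{lem:prod} and minimality, $(G/L)'\cong G'/(G'\cap L)$ has order at most $3$. The normal subgroup $G'\cap L$ is $1$ or $L$, and it is not $1$ because $|G'|\ge4$. Hence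
\begin{equation}\label{eq:star}
\text{every minimal normal subgroup }L\text{ of }G\text{ satisfies }L\le G'\text{ and }|G':L|\le3.
\end{equation}

\emph{Step 1: a normal subgroup of prime order.} If $Z(G)\ne1$, let $N\le Z(G)$ have prime order $p$. If $Z(G)=1$, no nontrivial class has size $1$, and by Proposition~\ref{prop:A} and \eqref{eq:small} some class has size $2$; let $N$, of order $p$, be as in Lemma~\ref{lem:two}. In both cases $|G:C_G(N)|\le2$, and $N$ is a minimal normal subgroup.

\emph{Step 2: $G'$ is abelian of order $4$, $6$, $9$ or a prime $\ge5$.} By \eqref{eq:star}, $N\le G'$ and $|G'|=rp$ with $r\in\{1,2,3\}$. Since $G/C_G(N)$ is abelian, $G'\le C_G(N)$. So $N\le Z(G')$ and $G'/N$ is cyclic, whence $G'$ is abelian. If $r=1$, then $G'=N$ and $p\ge5$. If $r=p$, then $|G'|\in\{4,9\}$. Otherwise $r$ is a prime different from $p$, and the unique subgroup of order $r$ of $G'$ is a minimal normal subgroup of $G$ of index $p$ in $G'$. By \eqref{eq:star}, $p\le3$, so $|G'|=6$.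

\emph{Step 3: the cases.}

\emph{$G'=N$ with $p\ge5$.} If $Z(G)=1$, Proposition~\ref{prop:D} contradicts \eqref{eq:small}. Otherwise $G'$ is central, and Corollary~\ref{cor:heis} gives $X_G\ge\frac45\cdot\frac{24}{25}=\frac{96}{125}>\frac{45}{64}$.

\emph{$|G'|=p^2$ with $p\in\{2,3\}$.} If $Z(G)=1$, then $p$ is odd by Lemma~\ref{lem:two}, so $|G'|=9$ and Proposition~\ref{prop:D} applies. Let $Z(G)\ne1$, so that $N$ is central. If $G'/N$ is not central in $G/N$, its order is not $2$, so $p=3$ and Proposition~\ref{prop:E} applies. If $G'/N$ is central in $G/N$, then $[G',G]\le N$, and we apply Proposition~\ref{prop:B} if $G'\le Z(G)$ and Proposition~\ref{prop:C} if not. Each contradicts \eqref{eq:small}.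

\emph{$|G'|=6$.} Write $G'=A\times B$ with $|A|=2$ and $|B|=3$. Both factors are normal in $G$, and $A$ is central. Suppose first that $B\not\le Z(G)$, and choose $b\in B$, $g\in G$ with $[b,g]\ne1$. Then $[b,g]\in B\setminus A$, so $G'/A$, of order $3$, is not central in $G/A$. Proposition~\ref{prop:E}, applied to $A$, contradicts \eqref{eq:small}. Suppose now that $B\le Z(G)$. Then $G'\le Z(G)$, so $G$ is nilpotent and is the direct product of its Sylow subgroups. The derived subgroup of a direct product is the product of the derived subgroups. So the Sylow $2$- and $3$-subgroups have central derived subgroups $A$ and $B$, and the others are abelian. By Lemma~\ref{lem:prod} and Theorem~\ref{thm:main}(1),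
\[
\operatorname{AM}_{\mathrm Z}(G)\ge\Bigl(2-\frac14\Bigr)\Bigl(\frac73-\frac4{27}\Bigr)=\frac74\cdot\frac{59}{27}>\frac{77}{32},
\]
a contradiction.

All cases are impossible, so part (2) holds. All values in part (1) are at most $\frac73<\frac{77}{32}$ and all of them occur, which gives the equivalence and the list in Theorem~\ref{thm:main}. \qed

\section{Limit points of $\mathcal{ZL}$}\label{sec:limits}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Every value is at least $1$ by Lemma~\ref{lem:X}(a). A limit point of $\mathcal{ZL}$ below $77/32$ is a limit point of the set listed in Theorem~\ref{thm:main}. That set is the union of a finite set and two strictly increasing sequences with limits $2$ and $7/3$, so these are the only such limit points. The number $7/3$ is in the list. The number $2$ is not: $2-4^{-n}<2$, and $\frac73-\frac43\,9^{-n}=2$ would force $9^n=4$. This proves (i) and (ii).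

For (iii) we show $S^{(i)}S^{(j)}\subseteq S^{(i+j)}$ by induction on $i+j$. For $i=j=0$ this is the multiplicativity in Lemma~\ref{lem:prod}. Let $i+j\ge1$, say $i\ge1$, and let $x\in S^{(i)}$, $y\in S^{(j)}$. Then $x\in S^{(i-1)}$, and there are $x_n\in S^{(i-1)}\setminus\{x\}$ with $x_n\to x$. By induction $xy$ and all $x_ny$ lie in $S^{(i+j-1)}$. Since $y\ge1$, we have $x_ny\ne xy$, and $x_ny\to xy$. So $xy\in S^{(i+j)}$. By (ii), $7/3\in S^{(1)}$. Taking $i=1$, $j=0$ gives the first claim, and induction on $k$ gives $(7/3)^k\in S^{(k)}$.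
\end{proof}

\begin{thebibliography}{1}
\bibitem{Choi} Yemon Choi, \emph{A gap theorem for the ZL-amenability constant of a finite group}, arXiv:1410.5134 (2014).
\end{thebibliography}
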